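\title{The number of Hamilton paths in dense connected regular graphs}

\begin{abstract}
Let $c_2(G)$ be the number of Hamilton paths of a graph $G$. We prove that $c_2(G)^{1/n}=(1+o(1))\,r/e$ uniformly over all connected $r$-regular graphs on $n\le 3r+3$ vertices. This answers a question of Yuster affirmatively, with the best possible constant $1/e$. The range cannot be extended to $n\le 3r+4$. The proof counts cycle covers by van der Waerden's inequality for permanents, shows that most of the counted covers have few cycles, and turns each such cover into a Hamilton path by changing a small multiple of $n/\log n$ edges.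
\end{abstract}

\section{Introduction}\label{sec:intro}

For a graph $G$ and an integer $k\ge 2$, let $c_k(G)$ be the number of spanning trees of $G$ with maximum degree at most $k$. A spanning tree of maximum degree at most $2$ is a Hamilton path, so $c_2(G)$ is the number of Hamilton paths of $G$. Let $G$ be $r$-regular on $n$ vertices. A spanning tree rooted at a fixed vertex is determined by the parent of every other vertex, so $G$ has at most $r^{n-1}$ spanning trees and $c_k(G)^{1/n}\le r$. The ratio $c_k(G)^{1/n}/r$ therefore measures what fraction of the $r$ choices per vertex survives, and one asks when it stays bounded away from zero.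

For $k\ge3$ the following is known: there is a constant $z_k>0$ such that every connected $r$-regular $n$-vertex graph with $r\ge n/(k+1)$ satisfies $c_k(G)^{1/n}\ge(1-o_n(1))\,r z_k$. For $k=2$ the corresponding condition is $r\ge n/3$, and it is known that every connected $r$-regular $n$-vertex graph with $r\ge n/3$ has $c_2(G)>0$. Yuster~\cite{Yuster} posed the question for Hamilton paths:
\begin{quote}
Is there a constant $z_2>0$ such that every connected $r$-regular $n$-vertex graph $G$ with $r\ge n/3$ satisfies $c_2(G)^{1/n}\ge(1-o_n(1))\,r z_2$?
\end{quote}

The simplest cases suggest a value. The complete graph has $r=n-1$ and $c_2(K_n)=n!/2$, so $c_2(K_n)^{1/n}/r\to 1/e$. In $K_{r,r}$ a Hamilton path alternates between the sides, so $c_2=(r!)^2$ and $n=2r$, and the ratio again tends to $1/e$. If every pair of vertices is made an edge independently with probability $p=r/(n-1)\ge 1/3$, the expected number of Hamilton paths is $\frac{n!}{2}p^{n-1}$, whose $n$th root is $(1+o(1))\,r/e$. One is led to guess $z_2=1/e$. On the other hand, graphs with $r$ near $n/3$ can be barely connected. Take three copies of $K_{r+1}$, delete one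 edge from the first, two disjoint edges from the second and one edge from the third, and restore the degrees by two edges between the first and second copies and two between the second and third. The result is connected and $r$-regular on $3r+3$ vertices, and a Hamilton path has only four edges with which to move between the three parts. The guess is nevertheless correct, for every graph in the class.

\begin{theorem}\label{thm:main}
Uniformly over all connected $r$-regular $n$-vertex graphs $G$ with $n\le 3r+3$ (in particular whenever $r\ge n/3$),
\[
c_2(G)^{1/n}=(1+o_n(1))\,\frac re .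
\]
So the answer to the question is yes, with $z_2=1/e$, and no constant larger than $1/e$ works.
\end{theorem}

Uniformity means that the term $o_n(1)$ is bounded by a function of $n$ alone that tends to $0$. The range in Theorem~\ref{thm:main} is sharp.

\begin{proposition}\label{prop:range}
For every even $r\ge6$ there is a connected $r$-regular graph on $n=3r+4$ vertices with $c_2(G)=0$.
\end{proposition}

The other two hypotheses are needed as well. Two disjoint copies of $K_{r+1}$ form an $r$-regular graph with no Hamilton path, and $K_{s,s+2}$ is connected with minimum degree close to $n/2$, but has no Hamilton path because its sides differ by more than one.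

Section~\ref{sec:tools} recalls the tools, and Section~\ref{sec:upper} contains the two short arguments: the upper bound and Proposition~\ref{prop:range}. Section~\ref{sec:method} carries out the method for the lower bound on two small families and locates the difficulties. The general proof occupies Sections~\ref{sec:constants}--\ref{sec:end}.

\section{Notation and tools}\label{sec:tools}

Graphs are simple and $\log$ is the natural logarithm. For a graph $G=(V,E)$, a vertex $v$ and sets $S,T\subseteq V$, we write $d(v,S)=|N(v)\cap S|$, and $e(S,T)$ is the number of \emph{ordered} pairs $(u,v)\in S\times T$ with $uv\in E$; thus $e(S,T)=e(T,S)=\sum_{u\in S}d(u,T)$, also when $S$ and $T$ overlap. The number of edges inside $S$ is $e(S)$, so $e(S,S)=2e(S)$. An \emph{arc} of $G$ is an ordered pair $u\to v$ with $uv\in E$; $u$ is its \emph{source} and $v$ its \emph{target}.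

The \emph{permanent} of an $n\times n$ matrix $M$ is $\operatorname{per}M=\sum_\sigma\prod_v M_{v\sigma(v)}$, the sum running over all permutations. A nonnegative matrix is \emph{doubly stochastic} if all its row and column sums equal $1$.

\begin{theorem}[van der Waerden's conjecture; Egorychev~\cite{Egorychev}, Falikman~\cite{Falikman}]\label{thm:vdw}
A doubly stochastic $n\times n$ matrix has permanent at least $n!/n^n>e^{-n}$.
\end{theorem}

\begin{theorem}[Br\`egman~\cite{Bregman}]\label{thm:bregman}
A square $0/1$ matrix with row sums $d_v\ge1$ has permanent at most $\prod_v(d_v!)^{1/d_v}$.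
\end{theorem}

The quantity $(d!)^{1/d}$ is the geometric mean of $1,\dots,d$, hence nondecreasing in $d$. We use the standard estimates
\begin{equation}\label{eq:stirling}
(d/e)^d\le d!\le e\sqrt d\,(d/e)^d\qquad(d\ge1).
\end{equation}

A digraph has no loops and at most one arc in each direction between two vertices; its \emph{minimum semidegree} is the smallest of all its in- and outdegrees. A digraph $D$ on $N$ vertices is a \emph{robust $(\nu,\tau)$-outexpander} if for every vertex set $Z$ with $\tau N\le|Z|\le(1-\tau)N$, at least $|Z|+\nu N$ vertices have at least $\nu N$ inneighbors in $Z$. In words, every set that is neither very small nor almost everything expands, and the expansion does not depend on vertices that are reached by only a few arcs.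

\begin{theorem}[K\"uhn, Osthus and Treglown~\cite{KOT}]\label{thm:kot}
For each $\mu\in(0,1)$ there is $\tau_0>0$ such that for $0<\nu\le\tau\le\tau_0$ and $N\ge N_0(\nu,\tau,\mu)$, every robust $(\nu,\tau)$-outexpander on $N$ vertices with minimum semidegree at least $\mu N$ has a directed Hamilton cycle.
\end{theorem}

We need three probabilistic inequalities. \emph{Chebyshev}: $\Pr(|F-\mathbb EF|\ge t)\le\operatorname{Var}(F)/t^2$. \emph{Hoeffding}: if $F$ is a sum of $N$ independent variables with values in $[0,1]$, then $\Pr(|F-\mathbb EF|>t)\le2e^{-2t^2/N}$. \emph{McDiarmid}: if $F$ is a function of $N$ independent variables and changing one variable changes $F$ by at most $b$, then $\Pr(F\le\mathbb EF-t)\le e^{-2t^2/(Nb^2)}$.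

Finally, the max-flow min-cut theorem is used in the following form. For a function $\alpha$ on a set and a subset $S$ write $\alpha(S)=\sum_{u\in S}\alpha_u$.

\begin{lemma}\label{lem:flow}
Let $U,U'$ be finite sets, $\alpha\ge0$ on $U$, $\beta\ge0$ on $U'$ with $\alpha(U)=\beta(U')$, and let $\operatorname{cap}\ge0$ be a function on $U\times U'$. Suppose that for all $S\subseteq U$ and $T\subseteq U'$,
\begin{equation}\label{eq:cut}
\alpha(S)\le\beta(U'\setminus T)+\operatorname{cap}(S\times T).
\end{equation}
Then there is a nonnegative matrix on $U\times U'$ with row sums $\alpha$, column sums $\beta$, and entries bounded by $\operatorname{cap}$. Moreover, \eqref{eq:cut} is equivalent to $\beta(T)\le\alpha(U\setminus S)+\operatorname{cap}(S\times T)$.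
\end{lemma}

\begin{proof}
Form a network with arcs from a source to $u\in U$ of capacity $\alpha_u$, from $u$ to $v\in U'$ of capacity $\operatorname{cap}(u,v)$, and from $v$ to a sink of capacity $\beta_v$. The cut whose source side contains exactly $S$ and $U'\setminus T$ has capacity $\alpha(U\setminus S)+\operatorname{cap}(S\times T)+\beta(U'\setminus T)$. Each of the two inequalities says that this is at least $\alpha(U)=\beta(U')$. A maximum flow then saturates all arcs at the source and at the sink, and its values on $U\times U'$ form the matrix.
\end{proof}

\section{The upper bound and the range}\label{sec:upper}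

\begin{proposition}\label{prop:upper}
Every $r$-regular $n$-vertex graph with $r\ge1$ satisfies $c_2(G)\le n^2(r!)^{(n-1)/r}$.
\end{proposition}

\begin{proof}
Orient each Hamilton path in one of its two directions, and fix the first vertex $x$ and the last vertex $y$, in at most $n^2$ ways. The successor map of the path is a bijection $V\setminus\{y\}\to V\setminus\{x\}$ that sends every vertex to a neighbor, and together with $x$ it determines the path. Such bijections are counted by the permanent of the adjacency matrix with row $y$ and column $x$ deleted. If this matrix has a zero row, its permanent is $0$. Otherwise its $n-1$ row sums lie in $\{1,\dots,r\}$, and Theorem~\ref{thm:bregman} with the monotonicity of $(d!)^{1/d}$ bounds the permanent by $(r!)^{(n-1)/r}$.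
\end{proof}

By \eqref{eq:stirling}, $c_2(G)^{1/n}\le n^{2/n}(e\sqrt r)^{1/r}\,r/e$. When $n\le3r+3$ we have $r\ge n/3-1\to\infty$, so $c_2(G)^{1/n}\le(1+o_n(1))\,r/e$, which is the upper bound in Theorem~\ref{thm:main}.

\begin{proof}[Proof of Proposition~\ref{prop:range}]
Let $(t_1,t_2,t_3)=(2,2,r-4)$; these are positive even numbers with sum $r$. For $i=1,2,3$ let $Q_i$ be $K_{r+1}$ minus a matching of $t_i/2$ edges. Add a vertex $v$ and join it to the $t_i$ vertices of $Q_i$ covered by the matching, for each $i$. The graph obtained is connected and $r$-regular on $3(r+1)+1=3r+4$ vertices. Deleting $v$ leaves three components, whereas deleting a vertex from a graph with a Hamilton path leaves at most two.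
\end{proof}

\section{The method in two small families}\label{sec:method}

A \emph{cycle cover} of $G$ is a permutation $\sigma$ of $V$ with $v\sigma(v)\in E$ for all $v$. Its \emph{arcs} are $v\to\sigma(v)$, and $E(\sigma)=\{\{v,\sigma(v)\}:v\in V\}$. All its cycles have length at least $2$; a cycle of length $2$ uses one edge in both directions. The number of cycle covers is the permanent of the adjacency matrix $A_G$. If $G$ is $r$-regular then $A_G/r$ is doubly stochastic, and Theorem~\ref{thm:vdw} gives more than $(r/e)^n$ cycle covers. This is the number of Hamilton paths we want, up to a factor $e^{o(n)}$, so the task is to convert cycle covers into Hamilton paths without losing more than such a factor. The next lemma sets the price of a conversion.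

\begin{lemma}\label{lem:fiber}
Let $P$ be a Hamilton path on $n\ge2$ vertices and let $h\ge0$ be an integer. At most $n^{3h+2}$ permutations $\sigma$ of $V$ satisfy $|E(P)\setminus E(\sigma)|\le h$.
\end{lemma}

\begin{proof}
The set $E(P)\setminus E(\sigma)$ is a subset of size at most $h$ of a set of size $n-1$, so it can be chosen in at most $n^h$ ways (list its elements and pad the list with a blank symbol). The remaining edges of $P$ form at most $h+1$ subpaths, single vertices allowed. Let $w_1\cdots w_q$ be one of them; for each $j<q$ we have $\sigma(w_j)=w_{j+1}$ or $\sigma(w_{j+1})=w_j$. If $\sigma(w_1)=w_2$, then $\sigma(w_3)\ne w_2$ by injectivity, so $\sigma(w_2)=w_3$, and inductively $\sigma(w_j)=w_{j+1}$ for all $j<q$. Otherwise $\sigma(w_2)=w_1$; then $\sigma(w_2)\ne w_3$, so $\sigma(w_3)=w_2$, and inductively $\sigma(w_{j+1})=w_j$ for all $j<q$. Hence a choice of direction for each subpath, in at most $2^{h+1}$ ways, determines $\sigma$ on all but one vertex of each subpath. The remaining at most $h+1$ values can be chosen in at most $n^{h+1}$ ways, and $n^h2^{h+1}n^{h+1}\le n^{3h+2}$.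
\end{proof}

Each changed edge costs a factor $n^3$, so we can afford to change a small multiple of $n/\log n$ edges. This budget governs the whole proof.

\begin{example}[The complete graph]\label{ex:complete}
The cycle covers of $K_n$ are the permutations without fixed points, and by inclusion--exclusion there are $n!\sum_{j=0}^n(-1)^j/j!\ge n!/3$ of them for $n\ge2$. A uniform random permutation has on average $\frac{n!}{(n-\ell)!\,\ell}\cdot\frac{(n-\ell)!}{n!}=\frac1\ell$ cycles of length $\ell$, hence at most $1+\log n$ cycles. By Markov's inequality at most $n!/6$ permutations have more than $6(1+\log n)$ cycles, so at least $n!/6$ cycle covers have at most $h=\lfloor6(1+\log n)\rfloor$ cycles. In such a cover, cut one arc of each cycle and glue the end of each resulting path to the start of the next. For instance, $(1\,2\,3)(4\,5)(6\,7\,8)$ with the arcs $3\to1$, $5\to4$, $8\to6$ cut gives the path $12345678$, with new edges $34$ and $56$. At most $h$ edges are new, so Lemma~\ref{lem:fiber} yields $c_2(K_n)\ge\frac16\,n!\,n^{-3h-2}=n!\,e^{-O(\log^2n)}$, which has the right $n$th root.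
\end{example}

The three steps of Example~\ref{ex:complete} (many covers, few cycles, cut and glue) are the steps of the general proof. The gluing, free in $K_n$, is the hard step in general: the end of one path need not be adjacent to the start of another. We create room by cutting many more arcs than necessary, chosen at random but still within the budget, and by finding the order of gluing as a Hamilton cycle in an auxiliary robust expander. This requires expansion in $G$, which fails when $G$ is nearly disconnected or nearly bipartite. We shall see that $V$ splits into at most three classes, each of which expands into a partner class, and that gluing can be done with edges from a class to its partner. The next example shows that in the nearly bipartite case the cycle covers must then be selected with care.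

\begin{example}[An unbalanced, nearly bipartite graph]\label{ex:unbalanced}
Let $1\le\Delta<r/2$, $|A|=r$, $|B|=r-\Delta$. Join $A$ completely to $B$ and place a $\Delta$-regular graph $H$ on $A$. The graph $G$ is $r$-regular on $n=2r-\Delta$ vertices. In a cycle cover, the preimages of the $|B|$ vertices of $B$ lie in $A$, so exactly $\Delta$ arcs lie inside $A$. In a Hamilton path, deleting $B$ leaves at most $|B|+1$ segments covering $A$, so at least $|A|-|B|-1=\Delta-1$ edges lie inside $A$. Now suppose the $\Delta$ arcs of $\sigma$ inside $A$ form $\Delta/2$ cycles of length $2$. Then $E(\sigma)$ has only $\Delta/2$ edges inside $A$, and every Hamilton path has at least $\Delta/2-1$ edges outside $E(\sigma)$. If $\Delta$ is a fixed small fraction of $n$, this exceeds the budget.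

The remedy is to replace $A_G/r$ by a matrix whose support excludes cycles inside $A$. Orient $H$ acyclically, with out- and indegrees $d^+,d^-$, and give each of its $r\Delta/2$ arcs weight $2/r$; the total weight is $\Delta$. Put $\alpha_u=1-2d^+(u)/r>0$ and $\beta_u=1-2d^-(u)/r>0$ for $u\in A$, so $\alpha(A)=\beta(A)=r-\Delta$. Give the arc $u\to b$ weight $\alpha_u/(r-\Delta)$ and the arc $b\to u$ weight $\beta_u/(r-\Delta)$ for $u\in A$, $b\in B$. Row $u$ sums to $\alpha_u+2d^+(u)/r=1$, row $b$ sums to $\beta(A)/(r-\Delta)=1$, and the columns sum to $1$ by the same computation with $\alpha$ and $\beta$ exchanged. Every term of the permanent is at most $(2/r)^\Delta(r-\Delta)^{-(n-\Delta)}\le2^\Delta(r-\Delta)^{-n}$, so Theorem~\ref{thm:vdw} gives at least $2^{-\Delta}((r-\Delta)/e)^n$ cycle covers in which every cycle has an arc between $A$ and $B$. We have lost only a factor $e^{O(\Delta)}$. Each cycle can now be cut at an arc between $A$ and $B$, and all $\Delta$ edges inside $A$ are kept.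
\end{example}

The lower bound in Theorem~\ref{thm:main} will follow from a quantitative statement.

\begin{proposition}\label{prop:lower}
For every $\delta_0\in(0,10^{-3}]$ there is $n_0$ such that every connected $r$-regular graph $G$ on $n$ vertices with $n_0\le n\le3r+3$ satisfies
\[
c_2(G)\ge\tfrac12\,(r/e)^n\exp\bigl(-(2\delta_0+51\,\delta_0^{1/4})\,n\bigr).
\]
\end{proposition}

From now on $\delta_0$ is fixed and $G=(V,E)$ is a connected $r$-regular graph on $n\le3r+3$ vertices with $n$ large; in particular
\[
r\ge0.33\,n,\qquad n/r\le3.1 .
\]

\section{The hierarchy of constants}\label{sec:constants}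

The classes of $G$ will expand at some scale $\varepsilon$, and the partition will have errors at a scale $\omega$ that must be far smaller than every constant derived from $\varepsilon$. Fix $\tau\in(0,\frac1{12})$ with $\tau\le\tau_0$, where $\tau_0$ is given by Theorem~\ref{thm:kot} for $\mu=\frac1{12}$. For $0<\varepsilon\le10^{-3}$ define
\[
\xi=\frac\varepsilon{640},\qquad k=\Bigl\lfloor\frac{32}\varepsilon\Bigr\rfloor+1,\qquad c=\xi^{2k},\qquad\theta=\frac{\tau^2c}{16(2k+1)},\qquad\nu=\frac\theta{20},
\]
\[
\delta=\min\Bigl\{\delta_0,\Bigl(\frac{\theta^2}{2160}\Bigr)^2\Bigr\},\qquad\eta=15\sqrt\delta,\qquad\omega=\omega(\varepsilon)=\frac{\delta\varepsilon}{1000}.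
\]
Here $2k+1$ is the length and $c$ the density of the connecting walks of Section~\ref{sec:glue}; $\theta$ is the density below which a cut contradicts the existence of these walks; $\delta$ is the loss in counting cycle covers; and $\eta n/\log n$ is the admissible number of cycles. We use the following consequences:
\begin{equation}\label{eq:const}
\nu\le\frac\tau8,\qquad\sqrt\eta\le\frac\theta{12}\le\min\Bigl\{\frac\tau{16},\frac1{40}\Bigr\},\qquad\omega\le\min\Bigl\{10^{-9},\ 10^{-6}\delta,\ 10^{-6}\varepsilon,\ \frac\theta{250},\ \frac c{200k}\Bigr\}.
\end{equation}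
Indeed $\theta\le\tau^2/16\le\tau/192$, and $\eta\le15\theta^2/2160=\theta^2/144$. The bounds on $\omega$ follow from $\delta,\varepsilon\le10^{-3}$, from $\delta\le\theta$, and from $\theta\le c/(144\cdot32k)$.

The scale $\varepsilon$ cannot be fixed in advance: splitting a class that fails to expand at scale $\varepsilon$ creates errors of order $\varepsilon$, after which expansion is useful only at a much coarser scale. Since at most three classes can occur, four scales suffice. Put
\[
\kappa_4=10^{-3},\qquad\kappa_j=\bigl(\omega(\kappa_{j+1})/100\bigr)^2\quad(j=3,2,1).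
\]
As $\omega(\varepsilon)\le\varepsilon$, we have $\kappa_j\le\kappa_{j+1}/2$. Only $\varepsilon\in\{\kappa_2,\kappa_3,\kappa_4\}$ will occur, so all constants take finitely many values depending only on $\delta_0$, and ``$n$ large'' is meant relative to them.

\section{The structure of the graph}\label{sec:structure}

\begin{proposition}\label{prop:structure}
There are $m\in\{1,2,3\}$, a partition $V=V_1\sqcup\dots\sqcup V_m$ into \emph{classes}, an involution $i\mapsto i^*$ of $\{1,\dots,m\}$ and a set $W\subseteq V$ such that, with $\varepsilon=\kappa_{m+1}$ and $\omega=\omega(\varepsilon)$, we have $|W|\le\omega n$ and for every $i$: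
\begin{itemize}
\item[(P1)] $d(v,V_{i^*})\ge r-\omega n$ for all $v\in V_i\setminus W$;
\item[(P2)] $d(v,V_{i^*})\ge\frac r3-\omega n\ge\frac n{10}$ for all $v\in V_i$;
\item[(P3)] $|V_i|\ge r-\omega n$;
\item[(P4)] for $S\subseteq V_i$ and $T\subseteq V_{i^*}$ we have $e(S,V_{i^*}\setminus T)+e(V_i\setminus S,T)\ge\frac\varepsilon4n^2$, unless $|S|,|T|\le9\varepsilon n$ or $|V_i\setminus S|,|V_{i^*}\setminus T|\le9\varepsilon n$.
\end{itemize}
\end{proposition}

A class with $i^*=i$ behaves almost like a component; two classes exchanged by the involution behave almost like the sides of a bipartite component. To treat both at once, consider the bipartite double cover of $G$: two copies of $V$, with $u$ in the first copy joined to $v$ in the second when $uv\in E$. Cycle covers of $G$ are the perfect matchings of this graph. For $S$ in the first copy and $T$ in the second, the number of edges leaving $S\cup T$ is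
\[
\partial(S,T)=e(S,V\setminus T)+e(V\setminus S,T)=\partial(T,S).
\]
It vanishes for $(S,S)$ when $S$ is a component and for $(S,T)$ when $S,T$ are the sides of a bipartite component. We split the double cover along sparse cuts for as long as possible. Regularity forces the pieces to be large, so the process stops quickly.

\begin{lemma}\label{lem:sizes}
If $\partial(S,T)\le\kappa n^2$ with $\kappa\le10^{-3}$, then $|S|,|T|\le8\kappa n$ or $|S|,|T|\ge r-10\kappa n$.
\end{lemma}

\begin{proof}
From $r|S|=e(S,T)+e(S,V\setminus T)$ and $r|T|=e(S,T)+e(V\setminus S,T)$ we get $\bigl||S|-|T|\bigr|\le\kappa n^2/r\le3.1\kappa n$. Then $r|S|-\kappa n^2\le e(S,T)\le|S||T|\le|S|(|S|+3.1\kappa n)$, that is,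
\[
|S|\,(r-3.1\kappa n-|S|)\le\kappa n^2 .
\]
If $|S|\le r/2$, the bracket is at least $0.165n-0.0031n\ge n/8$, so $|S|\le8\kappa n$. If $|S|>r/2\ge0.165n$, the bracket is at most $6.1\kappa n$, so $|S|\ge r-10\kappa n$. The same dichotomy holds for $T$ because $\partial(T,S)=\partial(S,T)$. One set cannot be small and the other large, since $8\kappa n+3.1\kappa n<r-10\kappa n$.
\end{proof}

We record how $\partial$ behaves under splitting. If $S\subseteq S_0$ and $T\subseteq T_0$, then an edge leaving $S\cup T$ in the double cover either leaves $S_0\cup T_0$ or joins $S\cup T$ to $(S_0\setminus S)\cup(T_0\setminus T)$; the same holds for the complementary pair. Hence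
\begin{equation}\label{eq:split}
\partial(S,T),\ \partial(S_0\setminus S,T_0\setminus T)\ \le\ \partial(S_0,T_0)+e(S,T_0\setminus T)+e(S_0\setminus S,T).
\end{equation}

\begin{lemma}\label{lem:decomp}
There are $m\in\{1,2,3\}$ and partitions $V=S_1\sqcup\dots\sqcup S_m=T_1\sqcup\dots\sqcup T_m$ such that, with $\kappa=\kappa_m$ and $\varepsilon=\kappa_{m+1}$, for every $i$ we have $\partial(S_i,T_i)\le\kappa n^2$, $|S_i|,|T_i|\ge r-10\kappa n$, and
\begin{itemize}
\item[$(*)$] if $S\subseteq S_i$, $T\subseteq T_i$ and $e(S,T_i\setminus T)+e(S_i\setminus S,T)\le\frac\varepsilon2n^2$, then $|S|,|T|\le8\varepsilon n$ or $|S_i\setminus S|,|T_i\setminus T|\le8\varepsilon n$.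
\end{itemize}
\end{lemma}

\begin{proof}
Start with $m=1$ and the pair $(V,V)$, for which $\partial=0$. Suppose we have $m\le3$ pairs satisfying the first two conditions, and $(*)$ fails for some $i,S,T$. Replace $(S_i,T_i)$ by $(S,T)$ and $(S_i\setminus S,T_i\setminus T)$. By \eqref{eq:split} both new pairs have $\partial\le(\kappa_m+\frac12\kappa_{m+1})n^2\le\kappa_{m+1}n^2$. Neither has both sides of size at most $8\kappa_{m+1}n$, so by Lemma~\ref{lem:sizes} all four sides have size at least $r-10\kappa_{m+1}n$. The $m+1$ pairs satisfy the first two conditions with $\kappa_{m+1}$. Four pairs would have first sides of total size at least $4(0.33-0.01)n>n$, so $(*)$ holds at some stage $m\le3$.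
\end{proof}

So far the two partitions are unrelated. The double cover has a symmetry exchanging the two copies of $V$, and comparing the decomposition with its mirror image shows that the $T_j$ are essentially the $S_i$ in another order.

\begin{lemma}\label{lem:symmetry}
In Lemma~\ref{lem:decomp} there is an involution $i\mapsto i^*$ with $|S_i\setminus T_{i^*}|\le16\kappa n$ and $|T_i\setminus S_{i^*}|\le16\kappa n$ for all $i$.
\end{lemma}

\begin{proof}
Fix $i,j$ and put $S=S_i\cap T_j$, $T=T_i\cap S_j$. Since $S\subseteq T_j$ and $T_i\setminus T\subseteq V\setminus S_j$, we have $e(S,T_i\setminus T)\le e(T_j,V\setminus S_j)$. Since $S_i\setminus S\subseteq V\setminus T_j$ and $T\subseteq S_j$, we have $e(S_i\setminus S,T)\le e(V\setminus T_j,S_j)$. The sum is at most $\partial(T_j,S_j)\le\kappa n^2\le\frac\varepsilon2n^2$. By $(*)$, one of the pairs $(S,T)$ and $(S_i\setminus S,T_i\setminus T)$ has both sides at most $8\varepsilon n<r-20\kappa n$. By \eqref{eq:split} this pair has $\partial\le2\kappa n^2$, so Lemma~\ref{lem:sizes} (with $2\kappa\le\varepsilon\le10^{-3}$) improves the bound on its sides to $16\kappa n$.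

For fixed $i$, the sets $S_i\cap T_j$ partition $S_i$ and $|S_i|>48\kappa n$, so for some $j$ the small pair is the second one: $|S_i\setminus T_j|,|T_i\setminus S_j|\le16\kappa n$. Choose such a $j$ and call it $i^*$. For $j'\ne i^*$ we have $S_i\cap T_{j'}\subseteq S_i\setminus T_{i^*}$, so $|S_i\cap T_{j'}|\le16\kappa n$. If $j=i^*$, then $|S_j\cap T_i|\ge|T_i|-16\kappa n>16\kappa n$, and the previous sentence applied to $j$ forces $j^*=i$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:structure}]
Note that $\omega=\omega(\kappa_{m+1})=100\sqrt\kappa$. Put $V_i^0=S_i\cap T_{i^*}$. These sets are disjoint, $V_i^0\subseteq S_i$, $V^0_{i^*}=S_{i^*}\cap T_i\subseteq T_i$, and Lemma~\ref{lem:symmetry} gives $|S_i\setminus V_i^0|,|T_i\setminus V^0_{i^*}|\le16\kappa n$. Therefore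
\[
\sum_ie(V_i^0,V\setminus V^0_{i^*})\le\sum_i\bigl(e(S_i,V\setminus T_i)+e(S_i,T_i\setminus V^0_{i^*})\bigr)\le3\kappa n^2+48\kappa n^2 .
\]
Let $W$ consist of the vertices in no $V_i^0$, at most $48\kappa n$ in number, and of all $v\in V_i^0$ with $d(v,V\setminus V^0_{i^*})\ge\sqrt\kappa\,n$, at most $51\sqrt\kappa\,n$ in number. As $48\kappa\le\sqrt\kappa$, we get $|W|\le52\sqrt\kappa\,n\le\omega n$. Let $V_i'=V_i^0\setminus W$, and obtain $V_i$ from $V_i'$ by assigning each $w\in W$ to a class $i$ that maximizes $d(w,V'_{i^*})$. Then $V_i\setminus W=V_i'$.

(P1) For $v\in V_i'$, $d(v,V'_{i^*})\ge r-\sqrt\kappa\,n-|W|\ge r-\omega n$.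

(P2) For $w\in W$, the numbers $d(w,V'_{i^*})$ add up to $d(w,V\setminus W)\ge r-|W|$, so the largest is at least $(r-|W|)/3$. Together with (P1) this gives the first bound, and $r/3-\omega n\ge0.11n-10^{-9}n$.

(P3) $|V_i'|\ge r-10\kappa n-16\kappa n-52\sqrt\kappa\,n\ge r-\omega n$.

(P4) Suppose the sum is less than $\frac\varepsilon4n^2$. Put $S'=S\cap V_i'\subseteq S_i$ and $T'=T\cap V'_{i^*}\subseteq T_i$. Then $T_i\setminus T'\subseteq(V_{i^*}\setminus T)\cup(T_i\setminus V'_{i^*})$ and $S_i\setminus S'\subseteq(V_i\setminus S)\cup(S_i\setminus V_i')$, and the sets $T_i\setminus V'_{i^*}$, $S_i\setminus V_i'$ have size at most $16\kappa n+|W|\le\omega n$. Hence $e(S',T_i\setminus T')+e(S_i\setminus S',T')\le(\frac\varepsilon4+2\omega)n^2\le\frac\varepsilon2n^2$, and $(*)$ applies. Since $S\subseteq S'\cup W$, $T\subseteq T'\cup W$, $V_i\setminus S\subseteq(S_i\setminus S')\cup W$, $V_{i^*}\setminus T\subseteq(T_i\setminus T')\cup W$ and $|W|\le\varepsilon n$, one of the two exceptions in (P4) holds.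
\end{proof}

Fix such a partition; from now on all constants of Section~\ref{sec:constants} are those for $\varepsilon=\kappa_{m+1}$. An arc $u\to v$ of $G$ with $u\in V_i$ is \emph{good of class $i$} if $v\in V_{i^*}$, and \emph{bad} otherwise. By (P1) a vertex outside $W$ is the source of at most $\omega n$ bad arcs, so
\begin{equation}\label{eq:bad}
\text{the number of bad arcs of $G$ is at most }n\cdot\omega n+|W|\,n\le2\omega n^2 .
\end{equation}
An involution of a set with at most three elements is the identity or a transposition.
\begin{itemize}
\item \emph{Case I:} $i^*=i$ for all $i$.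
\item \emph{Case II:} two classes $A,B$ with $|A|\ge|B|$ are exchanged; $C$ is the remaining class, with $C=\emptyset$ if $m=2$. We use the letters $A,B,C$ also as class indices, so $A^*=B$, $B^*=A$, $C^*=C$. Put $\Delta=|A|-|B|$. The $r|A|$ arcs with source in $A$ include at most $r|B|$ good ones, so \eqref{eq:bad} gives $\Delta\le2\omega n^2/r\le7\omega n$.
\end{itemize}

\section{Many cycle covers adapted to the classes}\label{sec:matrix}

We build a doubly stochastic matrix as in Example~\ref{ex:unbalanced}: first the weights on bad arcs, which only correct the imbalance $\Delta$, and then the weights on good arcs, which should be at most about $1/r$.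

\subsection*{Bad arcs}

In Case I no bad arc is needed. In Case II the excess $\Delta$ of $A$ can be absorbed by arcs inside $A$, or by leaving $A$ to $C$ and returning from $C$ to $A$ equally often. Acyclicity allows each edge in one direction only, which forces weights of about $2/r$. This creates a difficulty absent from Example~\ref{ex:unbalanced}: a vertex of $W$ may have about $2r/3$ bad edges, and if all point outward its row would receive weight $4/3$. We orient by random labels and place these vertices in the middle of the order, so that about half of their edges point each way.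

\begin{lemma}\label{lem:badarcs}
In Case II there is a weight function $\psi\ge0$ supported on bad arcs of types $A\to A$, $A\to C$ and $C\to A$ such that: every weight is at most $2.2/r$; the support of $\psi$ contains no directed cycle; at every vertex the total weight of outgoing arcs and the total weight of incoming arcs are at most $0.9$; and the total weights $\psi_{AA},\psi_{AC},\psi_{CA}$ of the three types satisfy $\psi_{AA}+\psi_{AC}=\Delta$ and $\psi_{AC}=\psi_{CA}$.
\end{lemma}

\begin{proof}
If $\Delta=0$ take $\psi=0$. Let $\Delta\ge1$, $e_1=e(A)$, $e_2=e(A,C)$. Subtracting the degree sums of $A$ and $B$ cancels $e(A,B)$ and gives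
\[
r\Delta=2e_1+e_2-2e(B)-e(B,C)\le2e_1+e_2 .
\]
Let $J$ be the graph on $A\cup C$ formed by the edges inside $A$ and the edges between $A$ and $C$. All these edges correspond to bad arcs in both directions, so $d_J(v)\le r-d(v,V_{i^*})$ for $v\in V_i$. Thus $d_J(v)\le\frac{2r}3+\omega n$ always by (P2), and $d_J(v)\le\omega n$ for $v\notin W$ by (P1).

\emph{Heavy and light vertices.} Put $\gamma=1/2500$, $H=\{v\in A\cup C:d_J(v)\ge\gamma r\}$ and $L=(A\cup C)\setminus H$. Since $\omega n<\gamma r$, we have $H\subseteq W$ and $|H|\le\omega n$. As $e_1+e_2\ge|H|\gamma r/2$, the number of edges of $J$ inside $H$ is at most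
\[
\frac{|H|^2}2\le\frac{\omega n}{\gamma r}(e_1+e_2)\le\frac{6.2\,\omega}\gamma\Bigl(e_1+\frac{e_2}2\Bigr)\le0.001\Bigl(e_1+\frac{e_2}2\Bigr).
\]
Discard these edges. If $e_1',e_2'$ are the remaining numbers of edges inside $A$ and between $A$ and $C$, then $e_1'+e_2'/2\ge0.999\,r\Delta/2$.

\emph{Orientation.} Give each $v\in L$ an independent uniform label in $[0,1]$ and each $v\in H$ the label $\frac12$. Every remaining edge has an end in $L$, so almost surely its ends have different labels. Orient it toward the larger label; labels increase along arcs, so there is no directed cycle.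

\emph{Degrees.} The remaining neighbors of $v\in H$ lie in $L$, and each exceeds $\frac12$ independently with probability $\frac12$. By Hoeffding's inequality the outdegree of $v$ deviates from half its degree by more than $0.01r$ with probability at most $2e^{-0.0002r}$. So with probability $1-o(1)$ every $v\in H$ has out- and indegree at most $\frac12(\frac{2r}3+\omega n)+0.01r\le0.35r$. Vertices of $L$ have degree below $\gamma r$.

\emph{Balance.} Let $N_{AC}$ and $N_{CA}$ be the numbers of arcs $A\to C$ and $C\to A$, so $N_{AC}+N_{CA}=e_2'$. Each of these edges points either way with probability $\frac12$, and its direction depends only on the labels of its ends in $L$. Two such edges are therefore independent unless they share a vertex of $L$, and every covariance of the indicators is at most $\frac14$. With $d'(v)$ the number of remaining $AC$-edges at $v$,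
\[
\operatorname{Var}(N_{AC})\le\frac14\sum_{v\in L}d'(v)^2\le\frac{\gamma r}4\sum_{v\in L}d'(v)\le\frac{\gamma r e_2'}2 .
\]
By Chebyshev's inequality, with probability at least $\frac12$,
\[
\Bigl|N_{AC}-\frac{e_2'}2\Bigr|\le\sqrt{\gamma re_2'}\le\frac{\sqrt\gamma}2\,(r+e_2')\le0.01\,(r\Delta+e_2'),
\]
where we used $\sqrt\gamma=0.02$ and $\Delta\ge1$.

\emph{Weights.} Fix labels for which both events hold, and let $N'=\min\{N_{AC},N_{CA}\}$. Then
\[
e_1'+N'\ge0.98\Bigl(e_1'+\frac{e_2'}2\Bigr)-0.02\,\frac{r\Delta}2\ge(0.98\cdot0.999-0.02)\frac{r\Delta}2\ge\frac{r\Delta}{2.2}.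
\]
Put $\lambda=\Delta/(e_1'+N')\le2.2/r$. Give weight $\lambda$ to the arcs inside $A$, weight $\lambda N'/N_{AC}$ to the arcs $A\to C$ and weight $\lambda N'/N_{CA}$ to the arcs $C\to A$ (weight $0$ to the last two types if $N'=0$). Then $\psi_{AC}=\psi_{CA}=\lambda N'$, $\psi_{AA}+\psi_{AC}=\lambda(e_1'+N')=\Delta$, and all out- and in-sums are at most $2.2\cdot0.35<0.9$.
\end{proof}

In Case I put $\psi=0$. Let $\alpha_v$ and $\beta_v$ be $1$ minus the total weight of $\psi$ on arcs leaving, respectively entering, $v$; these are the amounts left for good arcs, and $0.1\le\alpha_v,\beta_v\le1$. They are balanced: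
\begin{equation}\label{eq:balance}
\alpha(V_i)=\beta(V_{i^*})\quad\text{for all }i,\qquad n-\alpha(V)=n-\beta(V)\le14\omega n .
\end{equation}
In Case I there is nothing to prove. In Case II, $\alpha(A)=|A|-\Delta=|B|=\beta(B)$, $\alpha(B)=|B|=|A|-\psi_{AA}-\psi_{CA}=\beta(A)$, $\alpha(C)=|C|-\psi_{CA}=|C|-\psi_{AC}=\beta(C)$, and the total weight of $\psi$ is at most $2\Delta\le14\omega n$.

\subsection*{Good arcs}

A vertex of $W$ may have only about $r/3$ good arcs, so its entries must be allowed to be larger than $1/r$; since $W$ is small, this costs little. All other entries get a slack factor $1+\delta$, which by expansion outweighs the errors of order $\omega\ll\delta\varepsilon$.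

\begin{lemma}\label{lem:goodarcs}
For each $i$ there is a nonnegative matrix on $V_i\times V_{i^*}$, supported on pairs $(u,v)$ with $uv\in E$, with row sums $\alpha$ and column sums $\beta$, whose entries are at most $(1+\delta)/r$ if $u,v\notin W$ and at most $10/r$ otherwise.
\end{lemma}

\begin{proof}
Let $\operatorname{cap}(u,v)$ be these bounds for $uv\in E$ and $0$ for $uv\notin E$; every edge has capacity at least $(1+\delta)/r$. By \eqref{eq:balance} we may apply Lemma~\ref{lem:flow}. Let $S\subseteq V_i$, $T\subseteq V_{i^*}$, $S^c=V_i\setminus S$, $T^c=V_{i^*}\setminus T$.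

\emph{(a) $|S^c|,|T|\le9\varepsilon n$.} For $v\in T\setminus W$, (P1) gives $d(v,S)\ge r-\omega n-d(v,S^c)$, so
\[
\operatorname{cap}(S\times\{v\})\ge(1+\delta)(1-3.1\omega)-(1+\delta)\frac{d(v,S^c)}r\ge1-1.01\frac{|S^c|}r,
\]
because $\omega\le10^{-6}\delta$. For $v\in T\cap W$, (P2) gives $\operatorname{cap}(S\times\{v\})\ge\frac{10}r(\frac r3-\omega n-9\varepsilon n)\ge1$. Since $1.01|T|/r\le1.01\cdot9\varepsilon\cdot3.1\le0.1$, summing over $v\in T$ yields $\operatorname{cap}(S\times T)\ge|T|-0.1|S^c|\ge\beta(T)-\alpha(S^c)$, the second form of \eqref{eq:cut}. This is where $\alpha\ge0.1$ is used.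

\emph{(b) $|S|,|T^c|\le9\varepsilon n$.} Exchange the roles of rows and columns in (a): each $u\in S$ has $\operatorname{cap}(\{u\}\times T)\ge1-1.01|T^c|/r$, so $\operatorname{cap}(S\times T)\ge|S|-0.1|T^c|\ge\alpha(S)-\beta(T^c)$.

\emph{(c) Neither (a) nor (b).} Property (P4) for the pair $(S,T^c)$ gives $e(S,T)+e(S^c,T^c)\ge Q:=\frac\varepsilon4n^2$. By \eqref{eq:bad},
\begin{equation}\label{eq:diff}
e(S,T)-e(S^c,T^c)=e(S,V_{i^*})-e(V_i,T^c)\ge r(|S|-|T^c|)-2\omega n^2,
\end{equation}
and by \eqref{eq:balance}, $\alpha(S)-\beta(T^c)\le|S|-|T^c|+14\omega n$. If $e(S,T)\ge Q/4$, then \eqref{eq:diff} and $r\le n$ give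
\[
\operatorname{cap}(S\times T)\ge\frac{e(S,T)}r+\frac{\delta Q}{4r}\ge|S|-|T^c|-6.2\omega n+\frac{\delta\varepsilon n}{16}\ge\alpha(S)-\beta(T^c),
\]
since $21\omega\le\delta\varepsilon/16$. If $e(S,T)<Q/4$, the left side of \eqref{eq:diff} is below $-Q/2$, so $|S|-|T^c|<-\frac{\varepsilon n}8+6.2\omega n$ and $\alpha(S)-\beta(T^c)<-\frac{\varepsilon n}8+21\omega n<0$.
\end{proof}

\subsection*{The family $\Sigma$}

Let $M$ be the $V\times V$ matrix whose entries on good arcs are given by Lemma~\ref{lem:goodarcs}, whose entries on bad arcs are those of $\psi$, and which vanishes elsewhere. By the definition of $\alpha$ and $\beta$ it is doubly stochastic. Let $\Sigma$ be the set of permutations $\sigma$ with $\prod_vM_{v\sigma(v)}>0$.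

\begin{proposition}\label{prop:sigma}
We have $|\Sigma|\ge(r/e)^ne^{-2\delta n}$, and every $\sigma\in\Sigma$ is a cycle cover of $G$ such that
\begin{itemize}
\item[(i)] every cycle of $\sigma$ contains a good arc;
\item[(ii)] $\sigma$ has at most $14\omega n$ bad arcs, and none in Case I;
\item[(iii)] in Case II, $\sigma(v)\in A$ and $\sigma^{-1}(v)\in A$ for every $v\in B$.
\end{itemize}
\end{proposition}

\begin{proof}
The bad arcs of $\sigma$ lie in the support of $\psi$, which is acyclic, is empty in Case I, and in Case II contains no arc meeting $B$. This gives (i), (iii), and (ii) in Case I. In Case II, by (iii) exactly $|B|$ vertices of $A$ are mapped into $B$ and exactly $|B|$ vertices of $A$ have their preimage in $B$. So exactly $\Delta$ arcs with source in $A$ and exactly $\Delta$ arcs with target in $A$ are bad. Every bad arc of $\sigma$ is among these, so there are at most $2\Delta\le14\omega n$.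

At most $2|W|+14\omega n\le16\omega n$ arcs of $\sigma$ meet $W$ or are bad; their entries are at most $10/r$, and all other entries are at most $(1+\delta)/r$. Since $16\omega\log10\le37\omega\le\delta$, each term of $\operatorname{per}M$ is at most $r^{-n}(1+\delta)^n10^{16\omega n}\le r^{-n}e^{2\delta n}$. Theorem~\ref{thm:vdw} gives $e^{-n}<\operatorname{per}M\le|\Sigma|\,r^{-n}e^{2\delta n}$.
\end{proof}

\section{Most cycle covers have few cycles}\label{sec:few}

The family $\Sigma$ may be an exponentially small part of all cycle covers, so Markov's inequality as in Example~\ref{ex:complete} is not enough: we need the covers with many cycles to number less than $(r/e)^ne^{-2\delta n}$. The gain comes from a factor $1/q!$ for $q$ prescribed short cycles, and $q!$ is exponential in $n$ precisely when $q$ has order $n/\log n$, which matches the budget of Lemma~\ref{lem:fiber}.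

\begin{lemma}\label{lem:few}
For $n$ large, at most $(r/e)^ne^{-3\delta n}$ cycle covers of $G$ have at least $\eta n/\log n$ cycles.
\end{lemma}

\begin{proof}
Put $\ell_0=2\log n/\eta$, $\zeta=\eta^2/25$ and $q=\lfloor\zeta n/\log n\rfloor$; note $\zeta/3=\eta^2/75=3\delta$. A permutation has at most $n/\ell_0=\eta n/(2\log n)$ cycles longer than $\ell_0$, so a cover with at least $\eta n/\log n$ cycles has at least $\eta n/(2\log n)\ge q$ cycles of length at most $\ell_0$. It suffices to bound the number of pairs consisting of a cycle cover $\sigma$ and a set of $q$ of its cycles of length at most $\ell_0$.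

Fix $q$ disjoint directed cycles with vertex set $T$, $t=|T|\le q\ell_0\le2\zeta n/\eta=2\eta n/25\le r/4$. The completions to a cycle cover are counted by the permanent of the adjacency matrix of $G-T$, with row sums $d_v=r-d(v,T)\ge r/2$. By Theorem~\ref{thm:bregman} and \eqref{eq:stirling}, this is at most $\prod_{v\notin T}(e\sqrt{d_v})^{1/d_v}\,(d_v/e)$. Here $\sum_{v\notin T}1/d_v\le2n/r\le7$, $d_v\le r\,e^{-d(v,T)/r}$, and $\sum_{v\notin T}d(v,T)=\sum_{u\in T}d(u,V\setminus T)\ge t(r-t)$. So the number of completions is at most
\[
(en)^7\Bigl(\frac re\Bigr)^{n-t}e^{-t+t^2/r}=(en)^7\,r^{n-t}e^{-n}e^{t^2/r}\le(en)^7\,r^{n-t}e^{-n}e^{\zeta n/2},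
\]
because $t^2/r\le4\cdot3.1\,\zeta^2n/\eta^2=\frac{12.4}{25}\zeta n$. The point is that the loss of degrees in $G-T$ supplies the factor $e^{-t}$, so that the full factor $e^{-n}$ is retained.

For $\ell\ge2$ there are at most $nr^{\ell-1}/\ell$ directed $\ell$-cycles in $G$: choose a starting vertex and $\ell-1$ steps, and divide by the $\ell$ possible starting points. For lengths $\ell_1,\dots,\ell_q$ with sum $t$, we have $r^{n-t}\prod_jnr^{\ell_j-1}/\ell_j=r^n\prod_jn/(r\ell_j)\le r^n\prod_j3.1/\ell_j$. Summing over ordered $q$-tuples of cycles and dividing by $q!$, the number of pairs is at most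
\[
\frac1{q!}\Bigl(3.1\sum_{2\le\ell\le\ell_0}\frac1\ell\Bigr)^q(en)^7\Bigl(\frac re\Bigr)^ne^{\zeta n/2}.
\]
Now $\log q!\ge q\log(q/e)=(1-o(1))\zeta n$, while $q\log\bigl(3.1(1+\log\ell_0)\bigr)=o(n)$ since $\ell_0=O(\log n)$. The bound is $(r/e)^ne^{-\zeta n/2+o(n)}\le(r/e)^ne^{-\zeta n/3}$.
\end{proof}

Let $\Sigma'$ be the set of $\sigma\in\Sigma$ with fewer than $\eta n/\log n$ cycles. Proposition~\ref{prop:sigma} and Lemma~\ref{lem:few} give, for $n$ large,
\begin{equation}\label{eq:sigmaprime}
|\Sigma'|\ge\tfrac12(r/e)^ne^{-2\delta n}.
\end{equation}

\section{From a cycle cover to a Hamilton path}\label{sec:glue}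

\begin{proposition}\label{prop:convert}
For $n$ large and every $\sigma\in\Sigma'$ there is a Hamilton path $P$ of $G$ with $|E(P)\setminus E(\sigma)|\le h:=\lfloor4\sqrt\eta\,n/\log n\rfloor$.
\end{proposition}

In each class we cut $N=\lceil\sqrt\eta\,n/\log n\rceil$ random good arcs of $\sigma$. This number is within the budget but much larger than the number of cycles, so the further cuts, one per cycle, only perturb the random sample. We need the sample to inherit the expansion (P4). A union bound over all subsets of a class is hopeless, since there are $e^{\Omega(n)}$ of them and the failure probabilities are only $e^{-O(N)}$. We therefore translate (P4) into a statement about pairs of vertices, which survives sampling, and translate it back afterwards.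

\subsection*{Connecting walks}

For $x\in V_i$ and $y\in V_{i^*}$, an \emph{$i$-walk from $x$ to $y$} is a walk $x,y_1,x_1,\dots,y_k,x_k,y$ in $G$ with all $x_j\in V_i$ and all $y_j\in V_{i^*}$; vertices may repeat. It has $2k$ \emph{inner positions} and $2k+1$ steps.

\begin{lemma}\label{lem:walks}
For all $i$, $x\in V_i$ and $y\in V_{i^*}$ there are at least $cn^{2k}$ $i$-walks from $x$ to $y$.
\end{lemma}

\begin{proof}
Let $T_1=N(x)\cap V_{i^*}$, and for $j\ge1$ let $S_j=\{u\in V_i:d(u,T_j)\ge\xi n\}$ and $T_{j+1}=\{v\in V_{i^*}:d(v,S_j)\ge\xi n\}$. By induction, every $v\in T_j$ is the end of at least $(\xi n)^{2j-2}$ walks from $x$ of length $2j-1$ that alternate between $V_i$ and $V_{i^*}$. As $(\xi n)^{2k}=cn^{2k}$, it suffices to show $T_{k+1}=V_{i^*}$.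

By (P2), $|T_1|\ge n/10>9\varepsilon n$. Suppose $|T_j|>9\varepsilon n$ and that $|V_i\setminus S_j|$, $|V_{i^*}\setminus T_j|$ are not both at most $9\varepsilon n$. We show that $|T_{j+1}|\ge|T_j|+\varepsilon n/32$. The definition of $S_j$ gives $e(V_i\setminus S_j,T_j)\le\xi n^2$, so (P4) gives $e(S_j,V_{i^*}\setminus T_j)\ge\frac\varepsilon8n^2$. Vertices outside $T_{j+1}$ contribute at most $\xi n^2$ to this count and every other vertex at most $n$, so $|T_{j+1}\setminus T_j|\ge(\frac\varepsilon8-\xi)n\ge\frac{\varepsilon n}{16}$. A vertex of $T_j\setminus T_{j+1}$ has at least $\frac n{10}-\xi n\ge\frac n{20}$ neighbors in $V_i\setminus S_j$ by (P2), so $|T_j\setminus T_{j+1}|\le20\xi n=\frac{\varepsilon n}{32}$. This proves the growth estimate.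

Since $k\varepsilon/32>1$, growth cannot occur for all $j=1,\dots,k$. So for some $j_0\le k$ both complements have size at most $9\varepsilon n$. Then every $v\in V_{i^*}$ has $d(v,S_{j_0})\ge\frac n{10}-9\varepsilon n\ge\xi n$, so $T_{j_0+1}=V_{i^*}$. By (P2), $T_j=V_{i^*}$ implies $S_j=V_i$ and then $T_{j+1}=V_{i^*}$. Hence $T_{k+1}=V_{i^*}$.
\end{proof}

\subsection*{The random sample}

To obtain exactly $N$ distinct arcs from independent choices, we pick one arc from each of $N$ disjoint blocks. The option of forbidding two arcs is needed only at the very end.

\begin{lemma}\label{lem:sample}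
Let $\sigma\in\Sigma$, let $i$ be a class, and let $E_i$ be the set of good arcs of class $i$ of $\sigma$ with at most two arcs removed. For $n$ large there are $N$ arcs in $E_i$, with set of sources $X\subseteq V_i$ and set of targets $Y\subseteq V_{i^*}$, and a number $R\le1.1N$ such that:
\begin{itemize}
\item[(Q1)] for $v\in V_{i^*}$ the number $d(v,X)$, and for $v\in V_i$ the number $d(v,Y)$, lies in $[N/10,\,R+\omega N]$, and is at least $R-54\omega N$ if $v\notin W$;
\item[(Q2)] $|X\cap W|\le5\omega N$;
\item[(Q3)] for all $x\in V_i$, $y\in V_{i^*}$ there are at least $\frac c4N^{2k}$ $i$-walks from $x$ to $y$ with all $x_j\in X$ and all $y_j\in Y$.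
\end{itemize}
\end{lemma}

\begin{proof}
The arc of $\sigma$ leaving a vertex of $V_i$, and the arc entering a vertex of $V_{i^*}$, is either good of class $i$ or bad. So Proposition~\ref{prop:sigma}(ii) gives $|E_i|\ge\max\{|V_i|,|V_{i^*}|\}-14\omega n-2$. Choose $N$ disjoint blocks of $s=\lfloor|E_i|/N\rfloor$ arcs in $E_i$ and pick one uniformly random arc from each block, independently. Fewer than $N=o(n)$ arcs of $E_i$ lie in no block, so at most $15\omega n$ vertices of $V_i$ are not sources, and at most $15\omega n$ vertices of $V_{i^*}$ are not targets, of arcs in blocks. By (P3), $0.32n\le|E_i|\le n$; hence $s$ has order $\log n$ and $N\le n/s\le3.3N$. Put $R=r/s$. Then $R\ge0.33n/s\ge0.33N$, and from $r\le|V_i|+\omega n\le|E_i|+16\omega n$ and $|E_i|<N(s+1)$ we get $R\le N(1+1/s)+53\omega N\le1.1N$.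

\emph{(Q1), (Q2).} For $v\in V_{i^*}$, $d(v,X)$ is a sum of $N$ independent indicators, one per block, with mean between $(d(v,V_i)-15\omega n)/s$ and $d(v,V_i)/s\le R$; the same holds for $d(v,Y)$, $v\in V_i$, with $V_{i^*}$ in place of $V_i$. Also $|X\cap W|$ is such a sum, with mean at most $\omega n/s\le3.3\omega N$. By Hoeffding's inequality each of these at most $2n+1$ sums deviates from its mean by more than $\omega N$ with probability at most $2e^{-2\omega^2N}=o(1/n)$. If none does, then (Q2) and the upper bound in (Q1) hold; for $v\notin W$, (P1) gives the lower bound $R-16\omega n/s-\omega N\ge R-54\omega N$; and for all $v$, (P2) gives the lower bound $R/3-54\omega N\ge N/10$.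

\emph{(Q3).} Fix $x,y$. Call an $i$-walk from $x$ to $y$ \emph{eligible} if each $x_j$ is the source and each $y_j$ the target of an arc in a block, and these $2k$ arcs lie in distinct blocks. At most $2k\cdot15\omega n\cdot n^{2k-1}$ walks violate the first condition. At most $2k^2s\,n^{2k-1}$ violate the second, since for a given pair of positions the vertex in one position leaves at most $s$ choices for the other. By Lemma~\ref{lem:walks}, $30k\omega\le0.15c$ and $s=O(\log n)$, at least $\frac c2n^{2k}$ walks are eligible. Let $F$ be the number of eligible walks whose $2k$ arcs are all picked. Each is counted with probability $s^{-2k}$, so $\mathbb EF\ge\frac c2(n/s)^{2k}\ge\frac c2N^{2k}$. For any outcome, at most $2kN^{2k-1}$ counted walks use a given block: choose the position that uses it, and one of $N$ vertices for each other position. So changing one pick changes $F$ by at most $2kN^{2k-1}$, and McDiarmid's inequality gives $\Pr(F\le\frac c4N^{2k})\le e^{-c^2N/(32k^2)}=o(n^{-2})$. A union bound over the at most $n^2$ pairs $(x,y)$ completes the proof.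
\end{proof}

\subsection*{The auxiliary digraph}

After cutting, sources of cut arcs are ends of paths and targets are starts of paths. Contract a path from $y$ to $x$ to a single vertex $(y,x)$, which is entered at $y$ and left at $x$; an order in which to glue the paths is a Hamilton cycle in the contracted digraph. Which start is paired with which end depends on $\sigma$ and on earlier gluing steps, so we need a statement valid for every pairing.

\begin{lemma}\label{lem:link}
Let $X,Y,R$ be as in Lemma~\ref{lem:sample}, and let $X\subseteq X^+\subseteq V_i$ and $Y\subseteq Y^+\subseteq V_{i^*}$ with $|X^+|=|Y^+|=N^+\le(1+2\sqrt\eta)N$. For a bijection $\pi:Y^+\to X^+$, let $D(\pi)$ be the digraph with vertices $(y,\pi(y))$, $y\in Y^+$, and an arc $(y,x)\to(y',x')$ between distinct vertices whenever $xy'\in E$. For $n$ large, $D(\pi)$ has a Hamilton cycle for every $\pi$.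
\end{lemma}

\begin{proof}
By \eqref{eq:const}, $N\le N^+\le1.05N$. The vertex $(y,x)$ has outdegree at least $d(x,Y)-1$ and indegree at least $d(y,X)-1$, so by (Q1) the minimum semidegree is at least $\frac N{10}-1\ge\frac{N^+}{12}$. By Theorem~\ref{thm:kot} it suffices to show that $D(\pi)$ is a robust $(\nu,\tau)$-outexpander. A vertex set $Z$ of $D(\pi)$ corresponds to the set $S\subseteq X^+$ of its second coordinates, $|S|=|Z|$, and $(y',x')$ has at least $d(y',S)-1$ inneighbors in $Z$. Since $2\nu N^+-1\ge\nu N^+$, it is enough to prove the following statement, in which $\pi$ no longer appears: if $S\subseteq X^+$ and $\tau N^+\le|S|\le(1-\tau)N^+$, then $T=\{y\in Y^+:d(y,S)\ge2\nu N^+\}$ has $|T|\ge|S|+\nu N^+$.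

Suppose $|T|<|S|+\nu N^+$, and put $S_0=S\cap X$, $T_0=T\cap Y$. Consider the bipartite graph whose sides are disjoint copies of $X$ and $Y$, with edges inherited from $G$. It is nearly $R$-regular, and we show that the cut separating $S_0\cup T_0$ from the rest is sparse. By the definition of $T$,
\[
e(S_0,Y\setminus T_0)\le2\nu N^+N\le2.2\nu N^2 .
\]
By (Q1) and (Q2), $e(S_0,Y)\ge(|S_0|-5\omega N)(R-54\omega N)\ge|S_0|R-60\omega N^2$, so $e(S_0,T_0)\ge|S_0|R-(60\omega+2.2\nu)N^2$. By (Q1), $e(X,T_0)\le|T_0|R+\omega N^2$. Since $|S\setminus S_0|\le N^+-N\le2\sqrt\eta N$, we have $|T_0|-|S_0|\le(1.1\nu+2\sqrt\eta)N$. With $R\le1.1N$,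
\[
e(X\setminus S_0,T_0)=e(X,T_0)-e(S_0,T_0)\le(1.3\nu+2.2\sqrt\eta+61\omega+2.2\nu)N^2 .
\]
Hence the cut has at most $\chi N^2$ edges, where by \eqref{eq:const}
\[
\chi=6\nu+3\sqrt\eta+61\omega\le0.3\theta+0.25\theta+0.25\theta<\theta .
\]

Count the walks of (Q3) from a vertex $x\in S_0$ to a vertex $y\in Y\setminus T_0$. Such a walk alternates between the copies of $X$ and $Y$ and has its ends on different sides of the cut, so one of its $2k+1$ steps uses a cut edge; the other $2k$ of its $2k+2$ vertices have at most $N$ choices each. So there are at most $(2k+1)\chi N^{2k+2}$ such walks. On the other hand, \eqref{eq:const} gives $|S_0|\ge(\tau-2\sqrt\eta)N\ge\frac\tau2N$ and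
\[
|Y\setminus T_0|\ge N-(1-\tau+\nu)(1+2\sqrt\eta)N\ge(\tau-\nu-2\sqrt\eta)N\ge\tfrac\tau2N,
\]
so by (Q3) there are at least $\frac{\tau^2}4\cdot\frac c4N^{2k+2}$. Thus $\chi\ge\tau^2c/(16(2k+1))=\theta$, a contradiction.
\end{proof}

\subsection*{Cutting and eliminating a class}

Fix $\sigma\in\Sigma'$ and, for every class $i$, a set of $N$ \emph{picked} arcs given by Lemma~\ref{lem:sample}, with sources $X_i$ and targets $Y_i$. Let $\rho$ be a permutation of $V$ whose arcs $w\to\rho(w)$ include all picked arcs; we shall take $\rho=\sigma$ or a slight modification of $\sigma$. A \emph{cut set} is a set $K$ of arcs of $\rho$ such that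
\begin{itemize}
\item[(K1)] each arc of $K$ goes from $V_i$ to $V_{i^*}$ for some $i$;
\item[(K2)] $K$ contains all picked arcs and at most $2\sqrt\eta N$ further arcs;
\item[(K3)] $K$ contains an arc of every cycle of $\rho$.
\end{itemize}
Let $X_i^+$ and $Y_i^+$ be the sets of sources and targets of the arcs of $K$ with source in $V_i$. By (K1) and (K2) they satisfy the hypotheses of Lemma~\ref{lem:link}; in particular $|X_i^+|=|Y_i^+|$, which is the reason for cutting only arcs as in (K1). By (K3), deleting $K$ from $\rho$ leaves vertex-disjoint directed paths covering $V$, single vertices allowed. Their ends are the sources and their starts are the targets of the arcs of $K$. An end has \emph{type $i$} if it lies in $X_i^+$, and a start has \emph{type $i$} if it lies in $Y_i^+$; each end and each start has exactly one type. With respect to a class $i$, a path is a \emph{loop} if its start and end have type $i$, an \emph{out-path} if only its start has type $i$, and an \emph{in-path} if only its end has type $i$.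

\begin{lemma}\label{lem:eliminate}
Let $\mathcal P$ be a family of vertex-disjoint directed paths whose starts and ends have types, such that the starts of type $i$ form the set $Y_i^+$ and the ends of type $i$ form the set $X_i^+$. One can add $|X_i^+|$ arcs of $G$, each from an end of type $i$ to a start of type $i$, so that:
\begin{itemize}
\item[(a)] if there is no out-path, all loops are joined into one directed cycle of length at least $N$, and the other paths are unchanged;
\item[(b)] if there is an out-path, the result is a family of vertex-disjoint directed paths on the same vertex set.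
\end{itemize}
In both cases no start or end of type $i$ remains, and the starts and ends of other types are the same as before.
\end{lemma}

\begin{proof}
The number of loops plus the number of out-paths is $|Y_i^+|$, and the number of loops plus the number of in-paths is $|X_i^+|$, so out-paths and in-paths are equally many. Define $\pi:Y_i^+\to X_i^+$ by sending the start of each loop to its end, and the starts of out-paths bijectively, in any way, to the ends of in-paths. Take a Hamilton cycle of $D(\pi)$, given by Lemma~\ref{lem:link}, and for each of its arcs $(y,x)\to(y',x')$ add the arc $x\to y'$. If all vertices of $D(\pi)$ come from loops, the loops are joined cyclically. Otherwise call a vertex of $D(\pi)$ \emph{mixed} if it does not come from a loop. The segment of the Hamilton cycle from a mixed vertex $(y,x)$ to the next mixed vertex $(y'',x'')$ joins the in-path ending at $x$, the loops on the segment, and the out-path starting at $y''$ into one path; see Figure~\ref{fig:eliminate}. Every in-path, out-path and loop is used in exactly one segment, and the new path has the start of an in-path and the end of an out-path.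
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick,->] (0,1.5) -- (1.8,1.5) node[below] {$x_1$};
\draw[dashed,->] (1.9,1.5) -- (2.7,1.5);
\draw[very thick,->] (2.8,1.5) node[below] {$y_2$} -- (4.3,1.5) node[below] {$x_2$};
\draw[dashed,->] (4.4,1.5) -- (5.2,1.5);
\draw[very thick,->] (5.3,1.5) node[below] {$y_3$} -- (6.8,1.5) node[below] {$x_3$};
\draw[dashed,->] (6.9,1.5) -- (7.7,1.5);
\draw[very thick,->] (7.8,1.5) node[below] {$y_4$} -- (9.6,1.5);
\node[above] at (0.9,1.5) {in-path};
\node[above] at (3.55,1.5) {loop};
\node[above] at (6.05,1.5) {loop};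
\node[above] at (8.7,1.5) {out-path};
\draw[very thick,->] (0,0) -- (1.8,0) node[below] {$x_4$};
\draw[dashed,->] (1.9,0) -- (3.9,0);
\draw[very thick,->] (4.0,0) node[below] {$y_5$} -- (5.6,0) node[below] {$x_5$};
\draw[dashed,->] (5.7,0) -- (7.7,0);
\draw[very thick,->] (7.8,0) node[below] {$y_1$} -- (9.6,0);
\end{tikzpicture}
\caption{Eliminating a class with two in-paths, two out-paths and three loops (solid). The auxiliary digraph has vertices $z_j=(y_j,x_j)$, where $z_2,z_3,z_5$ are loops and $z_1,z_4$ each pair the start of an out-path with the end of an in-path. The Hamilton cycle $z_1z_2z_3z_4z_5$ prescribes the five dashed edges $x_j\to y_{j+1}$ (indices mod $5$), which join the seven paths into two.}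
\label{fig:eliminate}
\end{figure}

We call this operation \emph{eliminating class $i$}. By the last sentence of the lemma, the classes can be eliminated one after another, in any order, and $|K|$ arcs are added in total. If $V$ is covered by two disjoint cycles of $G$, connectivity gives an edge $xy$ between them, and deleting a cycle edge at $x$ and one at $y$ and adding $xy$ produces a Hamilton path. Three cycles cannot be joined so freely: the middle one must be entered and left at two different vertices that are consecutive on it. The next lemma supplies the two vertices. It is the only place where the exact bound $n\le3r+3$, rather than $r\ge0.33n$, is used.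

\begin{lemma}\label{lem:three}
In Case I with $m=3$ there are $\{i,j,l\}=\{1,2,3\}$ and edges $xu$, $vw$ of $G$ with $x\in V_i$, $u,v\in V_j$, $u\ne v$, $w\in V_l$.
\end{lemma}

\begin{proof}
Suppose not. If a class $V_j$ sends edges to both other classes, then any vertex of $V_j$ with a neighbor in the first coincides with any vertex of $V_j$ with a neighbor in the second, so all edges leaving $V_j$ meet $V_j$ in a single vertex.

Suppose first that some class, say $V_1$, has $|V_1|\le r$. Then every vertex of $V_1$ has a neighbor outside $V_1$, and $|V_1|\ge2$, so $V_1$ sends edges to only one other class, say $V_2$. By connectivity $V_2$ also sends edges to $V_3$, so all edges leaving $V_2$ are at one vertex $y\in V_2$, and every vertex of $V_1$ is adjacent to $y$. By (P3) and (P2), $r\ge d(y,V_1)+d(y,V_2)\ge(r-\omega n)+(\frac r3-\omega n)>r$, a contradiction.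

Otherwise all classes have at least $r+1$ vertices, and $n\le3r+3$ forces $|V_1|=|V_2|=|V_3|=r+1$. By connectivity some $V_j$ sends edges to both other classes, all at one vertex $y\in V_j$. Each of the other $r$ vertices of $V_j$ has all its $r$ neighbors in $V_j$, hence is adjacent to $y$. Then $y$ has $r$ neighbors in $V_j$ and none outside, a contradiction.
\end{proof}

\begin{remark}
In the graph of Proposition~\ref{prop:range}, take the parts $Q_1$, $Q_2$ and $Q_3\cup\{v\}$, of sizes $r+1,r+1,r+2$. Only the third part sends edges to both others, and all of them are at $v$, so the conclusion of Lemma~\ref{lem:three} fails. One extra vertex is exactly what makes this possible.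
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:convert}]
In each case below, $K$ consists of the picked arcs and at most $\eta n/\log n+2$ further arcs. Since $\eta n/\log n\le\sqrt\eta N$, this is at most $2\sqrt\eta N$ for large $n$, so (K2) holds. All cycles produced by Lemma~\ref{lem:eliminate}(a) have length at least $N\ge3$.

\emph{Case I, $m\le2$.} Let $\rho=\sigma$, and let $K$ consist of the picked arcs and one arc of every cycle. All arcs of $\sigma$ are good, so (K1) holds, $\sigma$ permutes each class, and every path is a loop for the class containing it. Eliminating class $i$ gives a cycle spanning $V_i$. If $m=1$ delete an edge of this cycle; if $m=2$ join the two cycles by an edge as described above.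

\emph{Case II.} The aim is to prevent the classes $A$ and $B$ from producing a cycle each. Let $\rho=\sigma$, fix $v\in B$, and let $K$ consist of the picked arcs, one good arc of every cycle (Proposition~\ref{prop:sigma}(i)), and the arcs $\sigma^{-1}(v)\to v$ and $v\to\sigma(v)$, which by Proposition~\ref{prop:sigma}(iii) are good of classes $A$ and $B$. Then $\{v\}$ is a path with start of type $A$ and end of type $B$. If $C\ne\emptyset$, eliminate class $C$ first; this creates at most one cycle and leaves $\{v\}$ untouched. Next eliminate class $A$. Since $\{v\}$ is an out-path, alternative (b) applies and no cycle is created. Now all starts and ends have type $B$, so all paths are loops, and eliminating class $B$ joins them into one cycle. Thus $V$ is covered by one cycle, from which we delete an edge, or by two cycles, which we join.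

\emph{Case I, $m=3$.} Take $i,j,l$ and $x,u,v,w$ from Lemma~\ref{lem:three}. We force $u$ and $v$ to be consecutive on the cycle spanning $V_j$ by inserting $u\to v$ as a virtual arc that is never cut. If $\sigma(u)=v$, let $\rho=\sigma$ and forbid the arc $u\to v$ when sampling in class $j$. If $\sigma(u)\ne v$, put $p=\sigma^{-1}(v)\ne u$ and $q=\sigma(u)\ne v$, both in $V_j$ because $\sigma$ permutes each class. Define $\rho(u)=v$, $\rho(p)=q$ and $\rho=\sigma$ elsewhere, and forbid the arcs $u\to q$ and $p\to v$ of $\sigma$ when sampling in class $j$. Then $\rho$ is the composition of $\sigma$ with a transposition, so it permutes each class and has at most one cycle more than $\sigma$, and it contains all picked arcs. Let $K$ consist of the picked arcs, the arc $p\to q$ if $\rho\ne\sigma$, and one arc other than $u\to v$ from every cycle of $\rho$; the last choice is possible since $u\ne v$, so the cycle through $u\to v$ has at least two arcs. The arc $p\to q$ is deleted, so it need not be an edge of $G$; if $p=q$, then $\{p\}$ is a one-vertex loop. Conditions (K1)--(K3) hold, and $u\to v\notin K$. Eliminating the three classes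 gives cycles spanning $V_i$, $V_j$, $V_l$, all of whose arcs are edges of $G$ except possibly $u\to v$. Removing $u\to v$ leaves a path of $G$ spanning $V_j$ with ends $u$ and $v$. Delete a cycle edge at $x$ in $V_i$ and a cycle edge at $w$ in $V_l$, and add $xu$ and $vw$. The result is a Hamilton path of $G$.

\emph{New edges.} Every edge of the path lies in $E(\sigma)$, or is one of the $|K|$ gluing arcs, or is one of at most two joining edges. Since $N\le\sqrt\eta\,n/\log n+1$ and $\eta\le\sqrt\eta/40$,
\[
|E(P)\setminus E(\sigma)|\le3N+\frac{\eta n}{\log n}+4\le3.025\,\frac{\sqrt\eta\,n}{\log n}+7\le\frac{4\sqrt\eta\,n}{\log n}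
\]
for large $n$, and the left side is an integer.
\end{proof}

Connectivity of $G$ entered only in joining the final cycles and in Lemma~\ref{lem:three}.

\section{Proof of the main theorem}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Assign to each $\sigma\in\Sigma'$ a Hamilton path given by Proposition~\ref{prop:convert}. By Lemma~\ref{lem:fiber}, each path is assigned to at most $n^{3h+2}$ permutations, and $(3h+2)\log n\le12\sqrt\eta\,n+2\log n\le13\sqrt\eta\,n$ for large $n$. With \eqref{eq:sigmaprime},
\[
c_2(G)\ge\tfrac12(r/e)^ne^{-2\delta n-13\sqrt\eta\,n}.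
\]
Finally $\delta\le\delta_0$ and $13\sqrt\eta\le13\sqrt{15}\,\delta_0^{1/4}\le51\,\delta_0^{1/4}$, and the threshold for $n$ depends only on $\delta_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Taking $n$th roots in Proposition~\ref{prop:lower} gives $c_2(G)^{1/n}\ge2^{-1/n}e^{-2\delta_0-51\delta_0^{1/4}}\,r/e$ for all graphs in the class with $n\ge n_0(\delta_0)$. As $\delta_0\in(0,10^{-3}]$ is arbitrary, $c_2(G)^{1/n}\ge(1-o_n(1))\,r/e$ uniformly. The matching upper bound was derived from Proposition~\ref{prop:upper}. Since $r\ge n/3$ implies $n\le3r+3$, the question has a positive answer with $z_2=1/e$. A larger constant fails for every sequence of graphs in the class with $n\to\infty$, for instance for the complete graphs.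
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bregman} Br\`egman, 1973.

\bibitem{Egorychev} Egorychev, 1981.

\bibitem{Falikman} Falikman, 1981.

\bibitem{KOT} K\"uhn, Osthus and Treglown, Hamiltonian degree sequences in digraphs, \emph{J. Combin. Theory Ser. B} 100 (2010).

\bibitem{Yuster} Raphael Yuster, The number of bounded-degree spanning trees, arXiv:2207.14574 (2022).

\end{thebibliography}
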